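# Scott topologies on open-set lattices: why $\Sigma\mathcal O(\mathbb Q)$ is not sober

## 1. A guess: irreducible closed sets are closed under union

Take a countable Hausdorff space $X$, form the lattice of its open sets, and give that lattice its Scott topology. Is the resulting space sober? In particular, is it sober when $X=\mathbb Q$ with the topology inherited from $\mathbb R$? The question is posed in Zhengmao He and Bin Zhao, "A new method for constructing a compact and non SI-compact space", arXiv:2608.01048 (2026).

It is known that some countable $T_1$ space gives a non-sober answer. The natural guess is that the Hausdorff axiom repairs this, and that a space as tame as $\mathbb Q$ surely causes no trouble. So the first guess is: yes. We make the guess precise, reduce it to a one-line statement, and test it.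

**Definition (Scott topology).** Directed families are nonempty throughout. Let $L$ be a complete lattice. A subset $\mathcal W\subseteq L$ is *Scott open* if it is an upper set and every directed $\mathcal D\subseteq L$ with $\sup\mathcal D\in\mathcal W$ satisfies $\mathcal D\cap\mathcal W\ne\emptyset$. We write $\Sigma L$ for $L$ with this topology. For a space $X$, $\mathcal O(X)$ is the lattice of open subsets ordered by inclusion; there the supremum of a family is its union.

For example, if $X$ is one point, then $\mathcal O(X)=\{\emptyset,X\}$, and the Scott open sets are $\emptyset$, $\{X\}$ and everything. If $X=\omega$ is discrete, the infinite subsets form an upper set that is not Scott open: $\omega$ is the directed union of its finite subsets, none of which is infinite.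

**Definition (irreducible, sober).** A subset $F$ of a space is *irreducible* if it is nonempty and, for all closed $A,B$, $F\subseteq A\cup B$ implies $F\subseteq A$ or $F\subseteq B$. A space is *sober* if every irreducible closed subset is the closure of exactly one point.

For $G\in\mathcal O(X)$ put $\downarrow G=\{H\in\mathcal O(X):H\subseteq G\}$. We use four elementary facts.

**Lemma 1.1.**
1. A nonempty set $F$ is irreducible if and only if any two open sets meeting $F$ have an intersection that meets $F$. (By induction, the same then holds for finitely many open sets.)
2. In $\Sigma\mathcal O(X)$ the closure of $\{G\}$ is $\downarrow G$. In particular, $\Sigma\mathcal O(X)$ is $T_0$.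
3. A map between complete lattices that preserves directed suprema is continuous for the Scott topologies.
4. For $K\subseteq X$ compact, $\square K=\{U\in\mathcal O(X):K\subseteq U\}$ is Scott open.

*Proof.* (1) Let $P,Q$ be open with complements $A,B$. Then "$P\cap Q$ misses $F$" says $F\subseteq A\cup B$, while "$P$ misses $F$" says $F\subseteq A$, and similarly for $Q$ and $B$. So the two conditions are contrapositives of each other.

(2) The complement of $\downarrow G$ is $\{H:H\not\subseteq G\}$. It is an upper set, and if a union of sets is not contained in $G$, then one of the sets is not. So it is Scott open and $\downarrow G$ is closed. Closed sets are lower sets, so every closed set containing $G$ contains $\downarrow G$. If $\downarrow G=\downarrow H$ then $G=H$, so distinct points have distinct closures.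

(3) Let $f$ preserve directed suprema. If $a\le b$, then $\{a,b\}$ is directed with supremum $b$, so $f(b)=\sup\{f(a),f(b)\}\ge f(a)$; thus $f$ is monotone. Let $\mathcal W$ be Scott open. Then $f^{-1}(\mathcal W)$ is an upper set. If $\mathcal D$ is directed and $f(\sup\mathcal D)\in\mathcal W$, then $f(\mathcal D)$ is directed with supremum $f(\sup \mathcal D)$, so $f(d)\in\mathcal W$ for some $d\in\mathcal D$.

(4) $\square K$ is an upper set. If $K$ is contained in the union of a directed family, then by compactness finitely many members cover $K$, and by directedness one member contains all of these. $\square$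

**Lemma 1.2.** An irreducible closed $F\subseteq\Sigma\mathcal O(X)$ is the closure of a point if and only if $U\cup V\in F$ for all $U,V\in F$. So $\Sigma\mathcal O(X)$ is sober if and only if every irreducible closed set is closed under binary union.

*Proof.* A set of the form $\downarrow G$ is closed under union. Conversely, if $F$ is closed under union, then it is directed. If $\bigcup F\notin F$, then the Scott open complement of $F$ would contain a member of $F$, which is absurd. So $\bigcup F\in F$, and since $F$ is a lower set, $F=\downarrow\bigcup F$. The generic point is unique because the space is $T_0$. $\square$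

So the guess now reads: *if $F$ is irreducible and Scott closed, and $U,V\in F$, then $U\cup V\in F$.*

## 2. Discrete spaces and a convergent sequence

**Example 2.1 (discrete spaces).** Let $X$ be discrete, let $F$ be irreducible closed, and put $G=\bigcup F$. Let $S\subseteq G$ be finite. For each $x\in S$ some member of $F$ contains $x$, so the open set $\square\{x\}$ meets $F$. By irreducibility $\bigcap_{x\in S}\square\{x\}=\square S$ meets $F$. So $S$ is contained in a member of $F$, and since $S$ is open and $F$ is a lower set, $S\in F$. The finite subsets of $G$ are directed with union $G$, and $F$ is closed, so $G\in F$ and $F=\downarrow G$. The guess holds.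

**Example 2.2 (a convergent sequence).** Let $X=\{0\}\cup\{1/n:n\ge1\}$, $F$ irreducible closed, $G=\bigcup F$. If $0\notin G$, then all points of $G$ are isolated, finite subsets of $G$ are open, and the argument above applies word for word. If $0\in G$, some $U\in F$ contains $0$. Then $X\setminus U$ is finite, and $U$ is closed in the compact space $X$, hence compact. The open sets $\square U$ and $\square\{x\}$, for the finitely many $x\in G\setminus U$, all meet $F$. By irreducibility some $V\in F$ contains $U\cup(G\setminus U)=G$. So $G\in F$, and again $F=\downarrow G$.

In both examples the work is done by open sets $\square K$ with $K$ compact. This suggests a general proof.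

## 3. Theorems on $\mathbb Q$, scattered spaces and co-analytic spaces

The general proof exists for completely metrizable spaces, and only the hope for $\mathbb Q$ is wrong. These are the results of the lecture.

**Theorem A.** $\Sigma\mathcal O(\mathbb Q)$ has an irreducible closed subset that is not the closure of a point. So $\Sigma\mathcal O(\mathbb Q)$ is not sober, and it is not true that $\Sigma\mathcal O(X)$ is sober for every countable Hausdorff space $X$.

**Theorem B.**
(i) If $X$ is completely metrizable, then $\Sigma\mathcal O(X)$ is sober.
(ii) If a topological space $X$ has a locally closed subspace homeomorphic to $\mathbb Q$, then $\Sigma\mathcal O(X)$ is not sober.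
(iii) For countable metrizable $X$: $\Sigma\mathcal O(X)$ is sober $\iff$ $X$ is scattered $\iff$ $X$ is completely metrizable.
(iv) For a co-analytic subspace $X$ of a Polish space: $\Sigma\mathcal O(X)$ is sober $\iff$ $X$ is Polish.
(v) $\Sigma(\mathcal O(\mathbb Q)\times\mathcal O(\mathbb Q))\ne\Sigma\mathcal O(\mathbb Q)\times\Sigma\mathcal O(\mathbb Q)$.

## 4. Compact sets suffice in completely metrizable spaces

We prove Theorem B(i). There are two ingredients: compact sets split along a union of two open sets, and Scott open sets are built from the sets $\square K$.

**Lemma 4.1 (splitting).** Let $X$ be Hausdorff, $F\subseteq\Sigma\mathcal O(X)$ irreducible closed, and $U,V\in F$. Then every compact $K\subseteq U\cup V$ satisfies $\square K\cap F\ne\emptyset$.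

*Proof.* The sets $K\setminus V$ and $K\setminus U$ are closed in $K$, and they are disjoint because $K\subseteq U\cup V$. As $K$ is compact Hausdorff, hence normal, there are disjoint $O_1\supseteq K\setminus V$ and $O_2\supseteq K\setminus U$ that are open in $K$. Put $K_1=K\setminus O_2\subseteq U$ and $K_2=K\setminus O_1\subseteq V$. These are compact and $K_1\cup K_2=K\setminus(O_1\cap O_2)=K$. The open sets $\square K_1\ni U$ and $\square K_2\ni V$ both meet $F$, so $\square K_1\cap\square K_2=\square K$ meets $F$. $\square$

**Lemma 4.2 (consonance; Dolecki–Greco–Lechicki).** Let $X$ be completely metrizable, $\mathcal A\subseteq\mathcal O(X)$ Scott open and $U\in\mathcal A$. Then there is a compact $K\subseteq U$ with $\square K\subseteq\mathcal A$.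

*Proof.* **Step 1.** *We shrink $U$ inside $\mathcal A$ to smaller and smaller sets.* The open subspace $U$ is completely metrizable: if $d$ is a complete metric on $X$ and $U\ne X$, then $d(x,y)+|1/d(x,X\setminus U)-1/d(y,X\setminus U)|$ is a complete metric on $U$ for its topology. Fix a complete metric on $U$. Put $V_0=U$. Given $V_{n-1}\in\mathcal A$, the intersections of $V_{n-1}$ with finite unions of open balls of $U$ of radius $2^{-n}$ form a directed family with union $V_{n-1}$. So one of them, $V_n$, is in $\mathcal A$. The $V_n$ decrease.

**Step 2.** *We obtain the compact set.* Let $K=\bigcap_n\operatorname{cl}_UV_n$. It is closed in $U$, hence complete. For each $n$, $\operatorname{cl}_UV_n$ is covered by finitely many closed balls of radius $2^{-n}$, so $K$ is totally bounded. Therefore $K$ is compact.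

**Step 3.** *We show that every open $G\supseteq K$ is in $\mathcal A$.* It is enough that $V_n\subseteq G$ for some $n$. Suppose not, and pick $x_n\in V_n\setminus G$ for all $n$. For each $m$, all $x_n$ with $n\ge m$ lie in $V_m$, which is covered by finitely many balls of radius $2^{-m}$. So there are infinite sets $I_1\supseteq I_2\supseteq\cdots$ such that the $x_n$ with $n\in I_m$ all lie in one ball of radius $2^{-m}$. Choosing $n_1<n_2<\cdots$ with $n_m\in I_m$ gives a Cauchy subsequence. Its limit $x\in U$ exists by completeness. It lies in $\operatorname{cl}_UV_m$ for every $m$, so $x\in K$. It is not in $G$, because $G\cap U$ is open in $U$ and contains no $x_n$. This contradicts $K\subseteq G$. $\square$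

*Proof of Theorem B(i).* Let $F$ be irreducible closed and $U,V\in F$. If $U\cup V\notin F$, apply Lemma 4.2 to the Scott open complement of $F$: there is a compact $K\subseteq U\cup V$ with $\square K\cap F=\emptyset$. This contradicts Lemma 4.1. So $F$ is closed under union, and Lemma 1.2 finishes the proof. $\square$

## 5. Two failures of completeness over $\mathbb Q$

Lemma 4.1 holds for $\mathbb Q$. The trouble is Lemma 4.2, whose proof uses completeness twice: in Step 2 for the compactness of $K$, and in Step 3 for the limit. With the usual metric on $\mathbb Q$ both uses fail. Take $\mathcal A$ to be all nonempty open subsets of $\mathbb Q$, which is Scott open, and $U=\mathbb Q$.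

The choice $V_n=(0,1)\cap\mathbb Q$ for all $n\ge1$ is allowed. Indeed $V_1$ is the ball of radius $\frac12$ about $\frac12$, and $(0,1)\cap\mathbb Q$ is covered by finitely many balls of any given radius. It gives $K=[0,1]\cap\mathbb Q$, which is closed but not compact.

Alternatively, choose rationals $q_n$ with $|q_n-\sqrt2|<2^{-n}$ and let $V_n$ be the intersection of $V_{n-1}$ with the ball of radius $2^{-n}$ about $q_n$. Each $V_n$ contains all rationals close to $\sqrt2$, so $V_n\in\mathcal A$. Now $K=\emptyset$ is compact, but the open set $G=\emptyset$ contains $K$ and is not in $\mathcal A$.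

These examples only break the recipe, since this particular $\mathcal A$ is a union of sets $\square\{q\}$. But together with Lemma 4.1 they tell us what a counterexample must look like. If $F$ is irreducible closed, $U,V\in F$ and $W=\mathcal O(X)\setminus F$ contains $U\cup V$, then $W$ contains no $\square K$ with $K\subseteq U\cup V$ compact. Membership in $W$ must be a condition that no compact subset of $U\cup V$ can guarantee.

We look for $W$ in the following form. Let $\mathcal D$ be a family of nonempty finite, hence closed, subsets of $X$, and put
$$W=\{U\in\mathcal O(X):U\cap D\ne\emptyset\text{ for all }D\in\mathcal D\},\qquad F=\mathcal O(X)\setminus W=\bigcup_{D\in\mathcal D}\downarrow(X\setminus D).\tag{1}$$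
We need three things: $W$ is Scott open; $F$ is irreducible; and $\mathcal D$ has two disjoint members $A,B$, so that $X\setminus A$ and $X\setminus B$ are in $F$ while their union $X$ is in $W$.

## 6. Settling sequences, and why one sequence is not enough

To prove irreducibility we must handle arbitrary Scott open sets. The only thing we know about them is that they react to directed unions.

**Definition.** A sequence $(D_n)$ of closed sets *settles on* a closed set $D$ if each $x\in X\setminus D$ has a neighborhood meeting only finitely many $D_n$.

In $\mathbb R$, for instance, the sets $\{1/n\}$ settle on $\{0\}$, as do the sets $\{1/n,n\}$; the sets $\{n\}$ settle on $\emptyset$, hence on every closed set.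

**Lemma 6.1.** If $(D_n)$ settles on $D$, $\mathcal A$ is Scott open and $X\setminus D\in\mathcal A$, then $X\setminus D_n\in\mathcal A$ for all but finitely many $n$.

*Proof.* Let $U_n=\operatorname{int}\bigcap_{k\ge n}(X\setminus D_k)$. These sets increase with $n$. If $x\notin D$, a neighborhood of $x$ misses all $D_k$ with $k\ge n$ for some $n$, so $x\in U_n$. Thus $\bigcup_nU_n\supseteq X\setminus D$, and $\bigcup_nU_n\in\mathcal A$. So $U_n\in\mathcal A$ for some $n$. For $k\ge n$ the set $X\setminus D_k$ contains $U_n$, so it is in $\mathcal A$. $\square$

Let $\mathcal A,\mathcal B$ be Scott open sets meeting $F$. By (1) and upward closure there are $A,B\in\mathcal D$ with $X\setminus A\in\mathcal A$ and $X\setminus B\in\mathcal B$. We want some $D\in\mathcal D$ with $X\setminus D\in\mathcal A\cap\mathcal B$.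

*First attempt: one sequence.* If some sequence $(D_n)$ in $\mathcal D$ settles on $A$ and also on $B$, then Lemma 6.1, used twice, gives $X\setminus D_n\in\mathcal A\cap\mathcal B$ for large $n$. But for disjoint $A$ and $B$ this is incompatible with $W$ being Scott open. Indeed every $x\in X$ lies outside $A$ or outside $B$, so $(D_n)$ settles on $\emptyset$. Since $X\in W$, Lemma 6.1 for the Scott open set $W$ would give $X\setminus D_n\in W$ for large $n$. Yet $X\setminus D_n$ misses $D_n\in\mathcal D$. To record what this shows:

*If $W$ is Scott open, then no sequence of members of $\mathcal D$ settles on $\emptyset$.* $\hfill(2)$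

*The way around: iterated limits.* We do not need to reach $A$ by a single limit. Suppose that for the pair $(A,B)$ we have closed sets $D_b$, indexed by $b\in\omega^{<\omega}$, the finite sequences of natural numbers, with

- (T1) $D_\emptyset=A$, and for each $b$ the sequence $(D_{b\langle k\rangle})_{k\in\omega}$ settles on $D_b$;
- (T2) for each $y=(y_1,y_2,\dots)\in\omega^\omega$ the sequence $(D_{y|n})_{n\ge1}$ settles on $B$, where $y|n=(y_1,\dots,y_n)$.

**Lemma 6.2.** Assume (T1) and (T2). If $\mathcal A,\mathcal B$ are Scott open, $X\setminus A\in\mathcal A$ and $X\setminus B\in\mathcal B$, then there is $y\in\omega^\omega$ with $X\setminus D_{y|n}\in\mathcal A\cap\mathcal B$ for all large $n$.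

*Proof.* We have $X\setminus D_\emptyset\in\mathcal A$. If $X\setminus D_b\in\mathcal A$, then by (T1) and Lemma 6.1, $X\setminus D_{b\langle k\rangle}\in\mathcal A$ for all large $k$; choose one such $k$. Inductively this gives $y$ with $X\setminus D_{y|n}\in\mathcal A$ for every $n$. By (T2) and Lemma 6.1, $X\setminus D_{y|n}\in\mathcal B$ for all large $n$. $\square$

Now $A$ is approached one level at a time and $B$ along branches, and no single sequence is asked to settle on both. It remains to realize (T1) and (T2) for all pairs at once while keeping $W$ Scott open. A convenient model of $\mathbb Q$ makes this possible.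

## 7. $\mathbb Q$ as the tree $\omega^{<\omega}$

Let $X=\omega^{<\omega}$. Juxtaposition is concatenation, $0^k$ is the sequence of $k$ zeros, and $u\sqsubseteq v$ means that $u$ is an initial segment of $v$ ($\sqsubset$ if properly). Positions in elements of $X$ are counted from $0$, so if $u\sqsubset v$ then $v(|u|)$ is the entry of $v$ directly after $u$. For $\eta\in\omega^\omega$, $\eta|j$ is its initial segment of length $j$, and $\eta(j)$ is the next entry. For $u\in X$ and $k\in\omega$ put
$$N_k(u)=\{u\}\cup\{v:u\sqsubset v,\ v(|u|)\ge k\}.$$
The set $N_0(u)=\{v:u\sqsubseteq v\}$ is the *cone* of $u$.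

**Step 1.** *We get a topology.* If $v\in N_k(u)$ and $v\ne u$, then every extension of $v$ has the same entry after $u$ as $v$, so $N_0(v)\subseteq N_k(u)$. Also $N_k(u)\cap N_l(u)=N_{\max(k,l)}(u)$. So whenever $v$ lies in two of these sets, some $N_j(v)$ is contained in both. The sets $N_k(u)$ form a countable base, and $\{N_k(u)\}_k$ is a neighborhood base at $u$.

**Step 2.** *Each $N_k(u)$ is clopen.* Let $v\notin N_k(u)$. If $v$ is incomparable with $u$, no sequence extends both, so $N_0(v)\cap N_k(u)=\emptyset$. If $u\sqsubset v$ with $v(|u|)<k$, every element of $N_0(v)$ has entry $v(|u|)<k$ after $u$, so again $N_0(v)\cap N_k(u)=\emptyset$. If $v\sqsubset u$, every element of $N_k(u)$ properly extends $v$ with entry $u(|v|)$ after $v$, so $N_j(v)\cap N_k(u)=\emptyset$ for $j>u(|v|)$.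

**Step 3.** *$X$ is homeomorphic to $\mathbb Q$.* Since $\bigcap_kN_k(u)=\{u\}$ and the base is clopen, $X$ is $T_1$ and zero-dimensional, hence regular and Hausdorff. It is second countable, so by Urysohn's theorem it is metrizable. It is countable, and no $u$ is isolated since $u\langle k\rangle\in N_k(u)$ for all $k$. By Sierpiński's theorem, a nonempty countable metrizable space without isolated points is homeomorphic to $\mathbb Q$. A homeomorphism $X\cong\mathbb Q$ induces a lattice isomorphism $\mathcal O(X)\cong\mathcal O(\mathbb Q)$, hence a homeomorphism $\Sigma\mathcal O(X)\cong\Sigma\mathcal O(\mathbb Q)$. From now on we work with $X$.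

**Definition.** A sequence $(x_n)$ in $X$ *escapes* if every $x\in X$ has a neighborhood containing $x_n$ for only finitely many $n$.

For example, $\langle0\rangle,\langle1\rangle,\langle2\rangle,\dots$ converges to $\emptyset$, while $\emptyset,\langle0\rangle,\langle0,0\rangle,\dots$ escapes. This is the pattern: widening at a node converges to the node, going down a branch escapes.

**Lemma 7.1.**
(E) If there is $\eta\in\omega^\omega$ such that for every $j$, $\eta|j\sqsubseteq x_n$ for all but finitely many $n$, then $(x_n)$ escapes.
(C) If $x_n\in N_{k_n}(u)$ with $k_n\to\infty$, then $x_n\to u$, and every $x\ne u$ has a neighborhood containing $x_n$ for only finitely many $n$.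

*Proof.* (E) Let $u\in X$. If $u\not\sqsubseteq\eta$, then for large $n$ the initial segment of $x_n$ of length $|u|$ is $\eta|\,|u|\ne u$, so $x_n\notin N_0(u)$. If $u=\eta|j$, take $k>\eta(j)$. For large $n$ we have $\eta|(j+1)\sqsubseteq x_n$, so $x_n\ne u$ and the entry of $x_n$ after $u$ is $\eta(j)<k$. Hence $x_n\notin N_k(u)$.

(C) For each $k$ we have $x_n\in N_{k_n}(u)\subseteq N_k(u)$ once $k_n\ge k$, so $x_n\to u$. If $x\ne u$, take disjoint neighborhoods of $x$ and $u$. $\square$

## 8. The finite sets $D^s_b$

*Second attempt: sliding down.* Given finite $A,B$, the simplest tree of sets is $D_b=\{z\,b:z\in A\}$. By (C), (T1) holds. By (E), for every $y$ the points $z\,(y|n)$ escape as $n\to\infty$, so $(D_{y|n})_n$ settles on $\emptyset$, hence on $B$, and (T2) holds. But settling on $\emptyset$ is just what (2) forbids.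

*The repair.* For long $b$ the set $D_b$ must also contain points close to $B$, so that any open set meeting $B$ meets $D_b$ once $|b|$ is large. These points must not spoil (T1). So at level $m$ we insert, for each $w\in B$, the point $w\langle m\rangle0^{b_m}\langle1\rangle$. It lies in $N_m(w)$, so it is close to $w$ when $m$ is large. For fixed $m$ and $b_m=k\to\infty$ it goes down the branch $w\langle m\rangle0^\omega$ and escapes. At later levels it is extended by the later entries of $b$, as every point already present is.

One more danger remains. We carry out the construction for countably many pairs, in stages $s=1,2,\dots$, and a sequence of sets taken from later and later stages must not violate (2). So at stage $s$ we put a point into each of $s$ prescribed cones, again in a way that escapes as $b_1\to\infty$.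

**Construction.** Let $(v_r)_{r\ge1}$ enumerate $X$. Every nonempty open set contains the cone of some $v_r$, because $N_k(u)\supseteq N_0(u\langle k\rangle)$. Put $\mathcal D_0=\{\{x_0\},\{x_1\}\}$ with $x_0\ne x_1$ in $X$. At stage $s\ge1$ we are given a pair $A=A_s$, $B=B_s$ of members of $\bigcup_{t<s}\mathcal D_t$. Let $D^s_\emptyset=A_s$, and for $b=(b_1,\dots,b_n)$ with $n\ge1$ let
$$\begin{aligned}D^s_b=\ &\{\,z\,b:z\in A\}\ \cup\ \{\,w\langle m\rangle0^{b_m}\langle1\rangle(b_{m+1},\dots,b_n):w\in B,\ 1\le m\le n\}\\&\cup\ \{\,v_r\,0^{b_1}\langle1\rangle(b_2,\dots,b_n):1\le r\le s\}.\end{aligned}\tag{3}$$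
Put $\mathcal D_s=\{D^s_b:b\in\omega^{<\omega}\setminus\{\emptyset\}\}$ and $\mathcal D=\bigcup_s\mathcal D_s$. All members of $\mathcal D$ are nonempty and finite, and each $\mathcal D_s$ is countable.

For example, if $A=\{\emptyset\}$, $B=\{\langle0\rangle\}$, $s=1$ and $b=(2,3)$, then $D^1_b$ consists of $\langle2,3\rangle$, of $\langle0,1,0,0,1,3\rangle$ (from $m=1$), of $\langle0,2,0,0,0,1\rangle$ (from $m=2$), and of $v_1\langle0,0,1,3\rangle$.

**Bookkeeping.** *We arrange that every ordered pair $(A,B)\in\mathcal D^2$ equals $(A_s,B_s)$ for some $s\ge1$.* List the pairs $(p,q)\in\omega\times\omega$ in order of increasing $p+q$, and let $\varphi(s)$ be the $s$-th pair, $s\ge1$. Pairs with sum $d$ first appear at position $1+d(d+1)/2\ge d+1$. So $\varphi(s)=(p,q)$ implies $p\le p+q\le s-1<s$. Once $\mathcal D_0,\dots,\mathcal D_p$ are defined, fix a surjection $\rho_p:\omega\to\bigl(\bigcup_{t\le p}\mathcal D_t\bigr)^2$. At stage $s$ with $\varphi(s)=(p,q)$ put $(A_s,B_s)=\rho_p(q)$. This is legitimate because $p<s$. Given $(A,B)\in\mathcal D^2$, both sets lie in $\bigcup_{t\le p}\mathcal D_t$ for some $p$, so $(A,B)=\rho_p(q)$ for some $q$, and $(A,B)=(A_s,B_s)$ for the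 $s$ with $\varphi(s)=(p,q)$.

We now check (T1) and (T2) at every stage.

**Lemma 8.1 (T1).** For $s\ge1$ and $b\in\omega^{<\omega}$, the sequence $(D^s_{b\langle k\rangle})_{k\in\omega}$ settles on $D^s_b$.

*Proof.* Let $n=|b|$. We read off from (3) how $D^s_{b\langle k\rangle}$ arises from $D^s_b$. A point $z\,b$ becomes $z\,b\langle k\rangle$; for $b=\emptyset$ this says that $z\in A=D^s_\emptyset$ becomes $z\langle k\rangle$. For $m\le n$ the point with index $m$ gets $k$ appended. There is a new index $m=n+1$, which contributes $w\langle n+1\rangle0^k\langle1\rangle$. If $n\ge1$, the points of the third kind get $k$ appended, while if $b=\emptyset$ they appear for the first time as $v_r0^k\langle1\rangle$. Altogether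
$$D^s_{b\langle k\rangle}=\{t\langle k\rangle:t\in D^s_b\}\cup\{w\langle n+1\rangle0^k\langle1\rangle:w\in B\}\quad\bigl(\cup\ \{v_r0^k\langle1\rangle:1\le r\le s\}\text{ if }b=\emptyset\bigr).\tag{4}$$
So these sets consist of the $k$-th terms of finitely many sequences. Let $x\notin D^s_b$. For $t\in D^s_b$ we have $t\langle k\rangle\in N_k(t)$ and $x\ne t$, so by (C) some neighborhood of $x$ contains $t\langle k\rangle$ for only finitely many $k$. The other sequences escape by (E), with $\eta=w\langle n+1\rangle0^\omega$ or $\eta=v_r0^\omega$. Intersecting the finitely many neighborhoods we get a neighborhood of $x$ meeting only finitely many $D^s_{b\langle k\rangle}$. $\square$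

**Lemma 8.2 (T2).** For $s\ge1$ and $y\in\omega^\omega$, the sequence $(D^s_{y|n})_{n\ge1}$ settles on $B_s$.

*Proof.* Let $x\notin B_s$. The sequences $(z\,(y|n))_n$, $z\in A_s$, and $(v_r0^{y_1}\langle1\rangle(y_2,\dots,y_n))_n$, $r\le s$, are finitely many, and they escape by (E), with $\eta=z\,y$ and $\eta=v_r0^{y_1}\langle1\rangle(y_2,y_3,\dots)$.

For $w\in B_s$ and $1\le m\le n$ put $e_{m,n}(w)=w\langle m\rangle0^{y_m}\langle1\rangle(y_{m+1},\dots,y_n)$. The number of these points grows with $n$, so we first bound $m$. Since $x\ne w$ and $\bigcap_MN_M(w)=\{w\}$, there is $M$ with $x\notin N_M(w)$. As $N_M(w)$ is closed, its complement is a neighborhood of $x$. The entry of $e_{m,n}(w)$ after $w$ is $m$, so $e_{m,n}(w)\in N_m(w)$, and the complement of $N_M(w)$ contains $e_{m,n}(w)$ only for $m<M$. For each of the finitely many $m$ with $1\le m<M$ the sequence $(e_{m,n}(w))_{n\ge m}$ escapes by (E), with $\eta=w\langle m\rangle0^{y_m}\langle1\rangle(y_{m+1},y_{m+2},\dots)$.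

Intersect the finitely many neighborhoods of $x$ obtained, over $z\in A_s$, $r\le s$, $w\in B_s$ and $m<M$ (where $M$ depends on $w$). The result meets only finitely many $D^s_{y|n}$. $\square$

## 9. Scott openness of $W$

Let $W$ and $F$ be given by (1) for the family $\mathcal D$ just constructed.

**Proposition 9.1.** $W$ is Scott open.

*Proof.* $W$ is an upper set. Let $\mathcal U$ be directed with $U=\bigcup\mathcal U\in W$, and suppose for contradiction that $\mathcal U\cap W=\emptyset$.

**Step 1.** *We replace $\mathcal U$ by a sequence.* $U$ is nonempty, since it meets the members of $\mathcal D$, and it is countable; list its points as $u_0,u_1,\dots$, with repetitions allowed. Using directedness choose $U_n\in\mathcal U$ with $u_n\in U_n$ and $U_{n-1}\subseteq U_n$. Then $U_0\subseteq U_1\subseteq\cdots$ and $\bigcup_nU_n=U$. Since $U_n\notin W$, there is $E_n\in\mathcal D$ with $E_n\cap U_n=\emptyset$. Choose $s_n$ with $E_n\in\mathcal D_{s_n}$.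

**Step 2.** *We show that $(s_n)$ is bounded, using the points in the cones of the $v_r$.* Suppose it is unbounded. Some $U_p$ is nonempty and contains the cone of some $v_r$. Choose $n\ge p$ with $s_n\ge r$; then $s_n\ge1$. By (3), $E_n=D^{s_n}_b$ with $b\ne\emptyset$ contains a point extending $v_r$. This point lies in $U_p\subseteq U_n$, which contradicts $E_n\cap U_n=\emptyset$.

**Step 3.** *We reduce to a single stage and exclude a repeated set.* By Step 2 there is $s$ with $s_n=s$ for infinitely many $n$. No single set $E$ can equal $E_n$ for infinitely many $n$: otherwise $E\cap U_n=\emptyset$ for infinitely many $n$, hence $E\cap U=\emptyset$, contradicting $U\in W$. Since $\mathcal D_0$ has only two members, $s\ge1$. Let $I$ be an infinite set with $E_n=D^s_{b^n}$, $b^n\ne\emptyset$, for $n\in I$.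

**Step 4.** *We show that the lengths $|b^n|$, $n\in I$, are bounded, using the points near $B_s$.* Suppose they are unbounded. Since $B_s\in\mathcal D$ and $U\in W$, there is $w\in B_s\cap U$. Say $w\in U_p$ and $N_M(w)\subseteq U_p$. Choose $n\in I$ with $n\ge p$ and $m:=|b^n|\ge\max(M,1)$. By (3), with $m$ equal to the full length, $D^s_{b^n}$ contains $w\langle m\rangle0^{b^n_m}\langle1\rangle\in N_m(w)\subseteq N_M(w)\subseteq U_p\subseteq U_n$. This contradicts $E_n\cap U_n=\emptyset$.

**Step 5.** *We treat bounded lengths, using that points persist by appending entries.* Let $T$ be the set of $b$ such that $b\sqsubseteq b^n$ for infinitely many $n\in I$. Then $\emptyset\in T$, and by Step 4 the lengths in $T$ are bounded. Let $b\in T$ have maximal length. By Step 3, $b^n=b$ holds for only finitely many $n\in I$, so $b\sqsubset b^n$ for infinitely many $n\in I$. Each value of the next entry $b^n_{|b|+1}$ occurs for only finitely many of these $n$, for otherwise a longer sequence would be in $T$. So there is an infinite $I'\subseteq I$ such that for $n\in I'$ we have $b^n=b\,c^n$ with $c^n\ne\emptyset$, and the first entries $k_n$ of $c^n$ tend to infinity along $I'$.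

The set $D^s_b$ belongs to $\mathcal D$; for $b=\emptyset$ this is because $D^s_\emptyset=A_s$. As $U\in W$, there is $t\in D^s_b\cap U$, say $t\in U_p$. Now $t\,c^n\in D^s_{b^n}$, as we see by applying (4) once for each entry of $c^n$: at each application the points already present are retained with the next entry appended. Moreover $t\,c^n\in N_{k_n}(t)$, so $t\,c^n\to t$ along $I'$ by (C). Hence $t\,c^n\in U_p\subseteq U_n$ for large $n\in I'$, and $t\,c^n\in E_n$. This is the final contradiction. $\square$

## 10. Irreducibility of $F$ and the proof of Theorem A

*Proof of Theorem A.* **Step 1.** *$F$ is nonempty and closed.* It contains $X\setminus\{x_0\}$, and its complement $W$ is Scott open by Proposition 9.1.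

**Step 2.** *$F$ is irreducible.* Let $\mathcal A,\mathcal B$ be Scott open sets meeting $F$. By (1) and upward closure, $X\setminus A\in\mathcal A$ and $X\setminus B\in\mathcal B$ for some $A,B\in\mathcal D$. By the bookkeeping there is $s\ge1$ with $(A,B)=(A_s,B_s)$. By Lemmas 8.1 and 8.2 the sets $D_b=D^s_b$ satisfy (T1) and (T2). Lemma 6.2 gives $y\in\omega^\omega$ with $X\setminus D^s_{y|n}\in\mathcal A\cap\mathcal B$ for all large $n$. For $n\ge1$ we have $D^s_{y|n}\in\mathcal D$, so $X\setminus D^s_{y|n}\in F$. Thus $\mathcal A\cap\mathcal B$ meets $F$, and $F$ is irreducible by Lemma 1.1(1).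

**Step 3.** *$F$ is not the closure of a point.* The sets $X\setminus\{x_0\}$ and $X\setminus\{x_1\}$ are in $F$. If $F=\downarrow G$, then $G$ contains their union, which is $X$, so $X\in F$. But $X\in W$, since all members of $\mathcal D$ are nonempty. This is a contradiction.

So $\Sigma\mathcal O(X)\cong\Sigma\mathcal O(\mathbb Q)$ is not sober. As $\mathbb Q$ is countable and Hausdorff, both questions have the answer no. $\square$

As Section 5 predicted, $W$ contains no $\square K$ with $K$ compact: apply Lemma 4.1 to $X\setminus\{x_0\}$ and $X\setminus\{x_1\}$, whose union is $X$. In other words, every compact subset of $X$ misses some member of $\mathcal D$. Indeed $\square K$ meets $F$, so $K\subseteq X\setminus D$ for some $D\in\mathcal D$.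

## 11. Passing to locally closed subspaces

A subspace is *locally closed* if it is closed in an open subspace; for example $(0,1]$ is locally closed in $\mathbb R$, being closed in $(0,2)$. We prove Theorem B(ii).

**Lemma 11.1 (retracts).** Let $r:\mathcal O(X)\to\mathcal O(Y)$ and $e:\mathcal O(Y)\to\mathcal O(X)$ preserve directed unions, with $re=\mathrm{id}$. If $\Sigma\mathcal O(X)$ is sober, then $\Sigma\mathcal O(Y)$ is sober.

*Proof.* By Lemma 1.1(3) both maps are continuous; they are also monotone. Let $F\subseteq\Sigma\mathcal O(Y)$ be irreducible closed. Then $e(F)$ is irreducible: if open sets $P,Q$ meet $e(F)$, then $e^{-1}(P)$ and $e^{-1}(Q)$ are open and meet $F$, so their intersection meets $F$, and $P\cap Q$ meets $e(F)$. An open set meets $e(F)$ if and only if it meets the closure $\overline{e(F)}$, so the closure is irreducible as well. By sobriety $\overline{e(F)}=\downarrow G$ for some $G\in\mathcal O(X)$.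

On the one hand, $F=re(F)\subseteq r(\downarrow G)\subseteq\downarrow r(G)$. On the other hand, $r(G)\in r(\overline{e(F)})\subseteq\overline{re(F)}=\overline F=F$ by continuity of $r$, and $F$ is a lower set, so $\downarrow r(G)\subseteq F$. Hence $F=\downarrow r(G)$, and the generic point is unique by $T_0$. $\square$

*Proof of Theorem B(ii).* **Step 1.** *Sobriety passes to open subspaces.* If $Y$ is open in $X$, put $r(G)=G\cap Y$ and $e(V)=V$. Both preserve unions and $re=\mathrm{id}$.

**Step 2.** *Sobriety passes to closed subspaces.* If $Y$ is closed in $X$, put $r(G)=G\cap Y$ and $e(V)=V\cup(X\setminus Y)$. The set $e(V)$ is open: if $V=G\cap Y$ with $G$ open in $X$, then $e(V)=G\cup(X\setminus Y)$. Both maps preserve unions of nonempty families, and $re=\mathrm{id}$.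

**Step 3.** *Conclusion.* If $\Sigma\mathcal O(X)$ were sober and $Y\cong\mathbb Q$ were closed in an open subspace of $X$, then Steps 1 and 2 with Lemma 11.1 would make $\Sigma\mathcal O(Y)\cong\Sigma\mathcal O(\mathbb Q)$ sober, contradicting Theorem A. $\square$

## 12. Countable metrizable and co-analytic spaces

A space is *scattered* if every nonempty subspace has an isolated point (relative to that subspace). The space $\{0\}\cup\{1/n:n\ge1\}$ is scattered: a subspace containing some $1/n$ has that point isolated, and otherwise it is contained in $\{0\}$. The space $\mathbb Q$ is not scattered.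

*Proof of Theorem B(iii).* Let $X$ be countable and metrizable. We prove that sober implies scattered, scattered implies completely metrizable, and completely metrizable implies sober. The last implication is Theorem B(i).

**Step 1.** *Not scattered implies not sober: we find a closed copy of $\mathbb Q$.* If $X$ is not scattered, it has a nonempty subspace without isolated points, that is, a nonempty dense-in-itself subspace. Let $P$ be the union of all dense-in-itself subspaces. A point of $P$ is a limit of other points of one of these subspaces, so $P$ is dense-in-itself. The closure of $P$ is again dense-in-itself: points of $P$ are not isolated in it, and a point of $\overline P\setminus P$ has points of $P$, different from itself, in each of its neighborhoods. So $\overline P\subseteq P$, and $P$ is closed. It is nonempty, countable, metrizable and without isolated points, hence homeomorphic to $\mathbb Q$ by Sierpiński's theorem. Theorem B(ii) applies.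

**Step 2.** *Scattered implies completely metrizable: set-up.* Embed $X$ in a Polish space $Z$, for instance in the completion of $X$ for some metric. Let $X^{(\alpha)}$ be the Cantor–Bendixson derivatives: $X^{(0)}=X$, $X^{(\alpha+1)}$ is $X^{(\alpha)}$ without its isolated points, and intersections are taken at limits. Put $X_\alpha=X^{(\alpha)}\setminus X^{(\alpha+1)}$. Since $X$ is scattered, $X_\alpha\ne\emptyset$ as long as $X^{(\alpha)}\ne\emptyset$, so there is a least $\gamma$ with $X^{(\gamma)}=\emptyset$. The sets $X_\alpha$, $\alpha<\gamma$, are nonempty and disjoint with union $X$, so $\gamma$ is countable. For $x\in X_\alpha$ choose $O_x$ open in $Z$ with $O_x\cap X^{(\alpha)}=\{x\}$. Put $U_\alpha=\bigcup\{O_x:x\in X_\beta,\ \beta<\alpha\}$, which is open and increases with $\alpha$.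

**Step 3.** *We place $X_\alpha$ in the layer $U_{\alpha+1}\setminus U_\alpha$.* Clearly $X_\alpha\subseteq U_{\alpha+1}$. Let $x\in X_\alpha$ and $y\in X_\beta$ with $\beta<\alpha$. Then $x\in X^{(\alpha)}\subseteq X^{(\beta+1)}\subseteq X^{(\beta)}$, and $x\ne y$ as $y\notin X^{(\beta+1)}$. Since $O_y\cap X^{(\beta)}=\{y\}$, we get $x\notin O_y$. So $x\notin U_\alpha$. The layers are pairwise disjoint, and their union over $\alpha<\gamma$ is $U_\gamma$: for $z\in U_\gamma$ let $\beta<\gamma$ be least such that $z\in O_x$ for some $x\in X_\beta$; then $z\in U_{\beta+1}\setminus U_\beta$. It follows that $X\subseteq U_\gamma$ and that $X$ meets the layer of index $\alpha$ exactly in $X_\alpha$. Hence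
$$Z\setminus X=(Z\setminus U_\gamma)\cup\bigcup_{\alpha<\gamma}\bigl((U_{\alpha+1}\setminus U_\alpha)\setminus X_\alpha\bigr).\tag{5}$$

**Step 4.** *We show that $X$ is a $G_\delta$ in $Z$.* Each $X_\alpha$ is discrete. It is closed in the open set $O=\bigcup_{x\in X_\alpha}O_x$: if $z\in O$ is in the closure of $X_\alpha$, say $z\in O_x$, then every neighborhood of $z$ inside $O_x$ meets $X_\alpha$, and can meet it only in $x$, so $z=x$. So $X_\alpha$ is the intersection of a closed set and an open set. Closed subsets of a metrizable space are $G_\delta$, so $X_\alpha$ is $G_\delta$ in $Z$ and $Z\setminus X_\alpha$ is $F_\sigma$. Likewise $U_{\alpha+1}\setminus U_\alpha$ is the intersection of an open set, which is $F_\sigma$, and a closed set, so it is $F_\sigma$. Each term of the union in (5) is therefore the intersection of two $F_\sigma$ sets, hence $F_\sigma$; the union is countable, and $Z\setminus U_\gamma$ is closed. So $Z\setminus X$ is $F_\sigma$. By Alexandrov's theorem, the $G_\delta$ subset $X$ of the Polish space $Z$ is completely metrizable. $\square$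

For (iv), recall that a subset of a Polish space is *analytic* if it is empty or a continuous image of a Polish space, and *co-analytic* if its complement is analytic. For example, all Borel sets are co-analytic; in particular $\mathbb Q$ is co-analytic in $\mathbb R$.

*Proof of Theorem B(iv).* If $X$ is Polish, then $\Sigma\mathcal O(X)$ is sober by Theorem B(i). Suppose that $X$ is co-analytic in a Polish space and not Polish. By Hurewicz's theorem (W. Hurewicz, *Relativ perfekte Teile von Punktmengen und Mengen (A)*, Fund. Math. 12 (1928); see Kechris, *Classical Descriptive Set Theory*, §21), $X$ contains a relatively closed copy of $\mathbb Q$. By Theorem B(ii), $\Sigma\mathcal O(X)$ is not sober. $\square$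

## 13. Binary union and the two topologies on $\mathcal O(\mathbb Q)\times\mathcal O(\mathbb Q)$

Let $L=\mathcal O(\mathbb Q)$. On $L\times L$ there are two topologies: the Scott topology of the product lattice, and the product of the Scott topologies. If they agreed, then union would be jointly continuous, and that alone would force sobriety.

*Proof of Theorem B(v).* **Step 1.** *Union is continuous from $\Sigma(L\times L)$ to $\Sigma L$.* Suprema in $L\times L$ are formed coordinatewise. So for a directed family of pairs $(U_i,V_i)$ the supremum is $(\bigcup U_i,\bigcup V_i)$, and $\bigcup U_i\cup\bigcup V_i=\bigcup(U_i\cup V_i)$. Thus union preserves directed suprema, and Lemma 1.1(3) applies.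

**Step 2.** *We derive a contradiction from equality of the topologies.* Suppose $\Sigma(L\times L)=\Sigma L\times\Sigma L$. Then union is continuous from $\Sigma L\times\Sigma L$ to $\Sigma L$. Let $F\subseteq\Sigma L$ be irreducible closed, $U,V\in F$, and suppose $U\cup V\notin F$. The complement of $F$ is open, so there are Scott open $\mathcal A\ni U$ and $\mathcal B\ni V$ such that $A\cup B\notin F$ for all $A\in\mathcal A$, $B\in\mathcal B$. Both $\mathcal A$ and $\mathcal B$ meet $F$, so by irreducibility there is $G\in\mathcal A\cap\mathcal B\cap F$. Then $G=G\cup G\notin F$, a contradiction. So every irreducible closed $F$ is closed under union, and by Lemma 1.2 $\Sigma L$ is sober. This contradicts Theorem A. $\square$
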